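\title{Conveyor belts and the undirected repetition threshold}

\begin{abstract}
An undirected power is a word $xyx'$ in which $x$ is nonempty and $x'$ is either $x$ or its reversal; its exponent is $|xyx'|/|xy|$. The undirected repetition threshold $\mathrm{URT}(k)$ is the infimum of the numbers $\alpha$ such that some infinite word over $k$ letters contains no undirected power of exponent at least $\alpha$. We prove that $\mathrm{URT}(k)=(k-1)/(k-2)$ for all $k\ge 4$. The cases $4\le k\le 21$ are known; for $k\ge 21$ we construct an infinite word with no undirected power of exponent greater than $(k-1)/(k-2)$. The word is a concatenation of permutations of the alphabet, each cut into three blocks that move like conveyor belts of pairwise coprime odd lengths, and a rare exchange of two letters on one belt encodes a binary word that destroys long repetitions. We also show that the exponent $(k-1)/(k-2)$ itself is unavoidable and that, for $k\ge21$, the number of finite words at the threshold grows exponentially with the length.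
\end{abstract}

\section{Introduction}\label{sec:intro}

Words are finite or infinite sequences over a finite alphabet, and a \emph{factor} of a word is a block of consecutive letters. For a finite word $x=x_1x_2\cdots x_m$ we write $|x|=m$ for its length and $\widetilde{x}=x_m\cdots x_2x_1$ for its reversal.

Let $\alpha$ be a rational number with $1<\alpha\le 2$. An \emph{undirected $\alpha$-power} is a word $xyx'$ in which $x$ is nonempty, $y$ is possibly empty, $x'\in\{x,\widetilde{x}\}$, and $|xyx'|/|xy|=\alpha$. Undirected $\alpha$-powers are \emph{avoidable on $k$ letters} if there is an infinite word over a $k$-letter alphabet none of whose factors is an undirected $\beta$-power for a rational $\beta$ with $\alpha\le\beta\le2$. The \emph{undirected repetition threshold} $\mathrm{URT}(k)$ is the infimum of the set of all $\alpha$ such that undirected $\alpha$-powers are avoidable on $k$ letters. The definition of avoidability makes sense for every real $\alpha\in(1,2]$, and we use it in that range. A word that witnesses avoidability for $\alpha$ also witnesses it for every $\alpha'\in[\alpha,2]$, so the infimum is the same over rational and over real $\alpha$.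

An occurrence of a factor $xyx'$ as above will be called a \emph{repeat} of \emph{length} $m=|x|$ at \emph{distance} $d=|xy|$; it is \emph{direct} if $x'=x$ and \emph{reversed} if $x'=\widetilde{x}$. The distance is the difference between the starting places of $x'$ and $x$, the inequality $m\le d$ always holds, and the exponent is $1+m/d$. So the exponent measures how soon a factor comes back, in either direction, relative to its length, and $\mathrm{URT}(k)$ measures how long $k$ letters allow us to postpone all returns at once. For exponent $2$ the reversal adds nothing, since $x\widetilde{x}$ has a square $aa$ in its middle. For smaller exponents it matters: $abcba$ is an undirected $\frac53$-power with $x=ab$, while its direct repeats $bcb$ and $abcba$ have exponents $\frac32$ and $\frac54$.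

Which value should one expect? Two equal letters at distance $d$ form a repeat of exponent $(d+1)/d$, and among $k+1$ consecutive letters two are equal, so $\mathrm{URT}(k)\ge(k+1)/k$. The first candidates for the threshold are therefore $\frac{k+1}{k},\frac{k}{k-1},\frac{k-1}{k-2},\dots$, according to whether the smallest distance between equal letters can be kept at $k,k-1,k-2,\dots$. A short case analysis (Section~\ref{sec:lower}) shows that for $k\ge4$ a word in which equal letters are at distance at least $k-1$ soon repeats a factor of length $2$ at distance $k-1$ or $k$, which gives an exponent of at least $\frac{k+2}{k}\ge\frac{k-1}{k-2}$. The first surviving candidate is $\frac{k-1}{k-2}$.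

We take the problem, with the following known results, from Currie and Mol~\cite{CM}: $\mathrm{URT}(3)=\frac74$; $\mathrm{URT}(k)\ge\frac{k-1}{k-2}$ for all $k\ge4$; and $\mathrm{URT}(k)=\frac{k-1}{k-2}$ for every $k\in\{4,5,\dots,21\}$. The conjecture is that equality holds for all $k\ge4$. We prove it.

\begin{theorem}\label{thm:urt}
For all $k\ge4$, $\mathrm{URT}(k)=\dfrac{k-1}{k-2}$.
\end{theorem}

Call a finite or infinite word over $k$ letters \emph{admissible} if each of its repeats satisfies $d\ge(k-2)m$, that is, has exponent at most $\frac{k-1}{k-2}$. The core of the paper is the following construction.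

\begin{theorem}\label{thm:word}
For every $k\ge21$ there is an infinite admissible word over $k$ letters.
\end{theorem}

We also describe what happens at the threshold itself.

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(a)] For $k\ge4$, every word of length $k+4$ over $k$ letters contains an undirected $\beta$-power with $\frac{k-1}{k-2}\le\beta\le2$.
\item[(b)] For $k\ge4$, the set of $\alpha\in(1,2]$ for which undirected $\alpha$-powers are avoidable on $k$ letters is exactly $\left(\frac{k-1}{k-2},2\right]$.
\item[(c)] For $k\ge21$, the number $C_n$ of admissible words of length $n$ over $k$ letters grows exponentially: the limit $\lim_{n\to\infty}C_n^{1/n}$ exists and is at least $(3/2)^{1/k^2}$.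
\end{itemize}
\end{theorem}

The known values of $\mathrm{URT}(k)$ are used only for $4\le k\le20$, in Theorems~\ref{thm:urt} and~\ref{thm:more}(b); everything else is proved here. Section~\ref{sec:lower} proves Theorem~\ref{thm:more}(a). Section~\ref{sec:plan} explains the construction on small examples. Its three ingredients are developed in Sections~\ref{sec:belts}--\ref{sec:control} and assembled in Section~\ref{sec:W}; Section~\ref{sec:proof} proves Theorem~\ref{thm:word}, and Section~\ref{sec:final} derives the remaining statements.

\section{The lower bound}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]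
Let $k\ge4$ and suppose that $w=w_1\cdots w_{k+4}$ is a word over $k$ letters with no undirected power of exponent at least $\frac{k-1}{k-2}$, that is, with no repeat satisfying $d\le(k-2)m$. We use two consequences. For $m=1$: any $k-1$ consecutive letters of $w$ are distinct. For $m=2$: since $k\le2(k-2)$, no factor of length $2$ recurs, directly or reversed, at distance $k-1$ or $k$. (These distances are at least $2$, so the two occurrences do not overlap.)

First we find $k$ consecutive distinct letters. If $w_k\ne w_1$, then $w_1,\dots,w_k$ are distinct, because $w_1,\dots,w_{k-1}$ are distinct and so are $w_2,\dots,w_k$. If $w_k=w_1$, then $w_{k+1}\neq w_2$, since otherwise $w_1w_2$ recurs at distance $k-1$; as $w_2,\dots,w_k$ are distinct and so are $w_3,\dots,w_{k+1}$, the letters $w_2,\dots,w_{k+1}$ are distinct. So $w$ has a factor $a_1\cdots a_kc_1c_2c_3$, starting at place $1$ or $2$, in which $a_1,\dots,a_k$ are all the letters of the alphabet. Each $c_j$ differs from the $k-2$ letters before it. In particular $c_1\in\{a_1,a_2\}$.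

Suppose $c_1=a_2$. Then $c_2\notin\{a_4,\dots,a_k,a_2\}$, so $c_2\in\{a_1,a_3\}$. If $c_2=a_3$, then $a_2a_3$ recurs as $c_1c_2$ at distance $k-1$. If $c_2=a_1$, then $a_1a_2$ recurs reversed as $c_1c_2$ at distance $k$.

Suppose $c_1=a_1$. Then $c_2\notin\{a_4,\dots,a_k,a_1\}$, so $c_2\in\{a_2,a_3\}$. If $c_2=a_2$, then $a_1a_2$ recurs as $c_1c_2$ at distance $k$. If $c_2=a_3$, then $c_3\notin\{a_5,\dots,a_k,a_1,a_3\}$, so $c_3\in\{a_2,a_4\}$. If $c_3=a_4$, then $a_3a_4$ recurs as $c_2c_3$ at distance $k-1$. If $c_3=a_2$, then $a_2a_3$ recurs reversed as $c_2c_3$ at distance $k$.

Every case is contradictory.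
\end{proof}

The hypothesis $k\ge4$ enters through $k\le2(k-2)$. For $k=3$ this inequality fails, and so does the formula: it would give $2$, whereas $\mathrm{URT}(3)=\frac74$.

\section{Rows, belts, and the plan of the construction}\label{sec:plan}

In an admissible word equal letters are at distance at least $k-2$. A convenient way to control these distances is to write the word as a concatenation of \emph{rows} $R(0)R(1)R(2)\cdots$, each a permutation of the $k$ letters. A letter at position $p$ of $R(t)$ and position $p'$ of $R(t+1)$ has its two occurrences at distance $k+p'-p$, so what we need is that no letter moves left by more than $2$. This condition does more than handle single letters.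

\begin{lemma}\label{lem:rows}
Let $W=R(0)R(1)\cdots$, where each row is a permutation of the $k$ letters and every letter moves left by at most $2$ positions from each row to the next. If $xyx'$ is a repeat in $W$ with $x$ inside $R(t)$ and $x'$ inside $R(t+\Delta)$, then $\Delta\ge1$ and $d\ge\Delta(k-2)$.
\end{lemma}

\begin{proof}
The words $x$ and $x'$ have the same letters and occupy disjoint places, and the letters of a row are distinct, so $\Delta\ge1$. The first letter of $x'$ also occurs in $x$, as its first or last letter; the two occurrences are at distance at most $d$. They lie in rows $t$ and $t+\Delta$, so their distance is a sum of $\Delta$ terms, each at least $k-2$.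
\end{proof}

So the goal is that a factor of length $m$ of a row should not come back, in either direction, in the next $m-1$ rows. For $m=2$ this asks that the passage from one row to the next separate every two neighbors while moving letters only a little. A conveyor belt does this: letters at odd positions move two steps right, letters at even positions move two steps left, and they turn around at the ends.

\begin{example}\label{ex:five}
On five positions the belt moves letters along the cycle $1\to3\to5\to4\to2\to1$. The rows are
\[
abcde,\quad bdaec,\quad debca,\quad ecdab,\quad caebd,\quad abcde,\quad\dots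
\]
No two neighbors in $abcde$ are neighbors one row later. The pairs $de$ and $bc$ come back two rows later, which is allowed for $m=2$. None of $abc$, $bcd$, $cde$ comes back in either direction before the whole row returns after five steps. Every row is a relabeling of the first, so the goal is met for all factors that lie inside a row. The length must be odd: on four positions the cycle $1\to3\to4\to2\to1$ gives $abcd$, $bdac$, $dcba$, and the whole row returns reversed after two steps.
\end{example}

A single belt does not give an admissible word, and each defect calls for one further ingredient.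

\emph{Factors that cross a row boundary.} In $abc\,\mathit{de}\,|\,\mathit{b}\,daec\,|\,\mathit{deb}\,ca$ the factor $deb$ recurs at distance $7<3(5-2)$. To locate boundaries, we split the alphabet into classes and let each row consist of blocks, one per class, each driven by its own belt. A factor inside one block is then governed by Lemma~\ref{lem:rows}. With two classes the boundaries would be of types $(1,2)$ and $(2,1)$, each the reversal of the other. With three classes they are $(1,2),(2,3),(3,1)$, no reversed type occurs, and each type occurs once per row. Hence a factor that meets two classes can only recur directly and at a distance $d=ik$, with each of its letters back at its old position after $i$ rows; it suffices to force $i\ge m$. Three odd lengths have an odd sum, so for even $k$ we add one letter $z$ that never moves.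

\emph{Factors of moderate length.} On a belt of length $s$ a letter returns to its position only after a multiple of $s$ steps. If the three lengths are pairwise coprime, then $i$ is divisible by the product of the lengths of the belts that $x$ meets, and this product is larger than $m$ unless $x$ is very long. For $k=21$ the lengths are $7,5,9$. A factor that reaches well into the blocks of lengths $7$ and $5$ but has at most two letters in any block of length $9$ has $m\le 12+4$, while $35\mid i$.

\emph{Long factors.} So far the word is periodic, with period $7\cdot5\cdot9$ rows when $k=21$. To break the period we allow, at one end of a belt and only once per revolution for a given pair of letters, an optional exchange. The sequence of choices on one pair records a binary \emph{control word}, one bit per revolution of the belt of length $7$. We shall arrange that a long repeat has $i=630u$ for some $u\ge1$. If $i<m$, then $x$ spans about $30u$ rows and sees $4u$ consecutive bits, which must reappear $630u/7=90u$ places later in the control word. A counting argument gives binary words in which this never happens.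

The price of the exchanges is that the clean behavior of Example~\ref{ex:five} has to be re-established in their presence. This is the subject of the next section.

\section{Belts}\label{sec:belts}

Let $s=2h+1\ge5$ be odd. In this section all congruences are modulo $s$. To turn the belt into a rotation, we give the positions $1,\dots,s$ \emph{coordinates} in $\mathbb{Z}_s$:
\[
c(2j+1)=j\quad(0\le j\le h),\qquad c(2j)=-j\quad(1\le j\le h).
\]
Read from left to right, the coordinates are $0,-1,1,-2,2,\dots,-h,h$; the map $c$ is a bijection, and adding $1$ to the coordinate is one step along the belt (Figure~\ref{fig:belt}), since $h+1\equiv-h$.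

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.2,yscale=1.1,>=stealth]
\node[draw,circle,label=above:{$0$}] (p1) at (1,1) {1};
\node[draw,circle,label=below:{$-1$}] (p2) at (2,0) {2};
\node[draw,circle,label=above:{$1$}] (p3) at (3,1) {3};
\node[draw,circle,label=below:{$-2$}] (p4) at (4,0) {4};
\node[draw,circle,label=above:{$2$}] (p5) at (5,1) {5};
\node[draw,circle,label=below:{$-3$}] (p6) at (6,0) {6};
\node[draw,circle,label=above:{$3$}] (p7) at (7,1) {7};
\path[->] (p1) edge (p3) (p3) edge (p5) (p5) edge (p7) (p7) edge (p6)
  (p6) edge (p4) (p4) edge (p2) (p2) edge (p1);
\path[->,dashed] (p2) edge (p3) (p1) edge[loop left] (p1);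
\end{tikzpicture}
\caption{A belt of length $7$. Circles are the positions of a row, and the outer labels are their coordinates modulo $7$. Solid arrows show where a letter goes in an ordinary step, which adds $1$ to every coordinate. In an exchange step the dashed arrows replace the two solid arrows that leave positions $1$ and $2$.}
\label{fig:belt}
\end{figure}

\begin{lemma}\label{lem:coord}
\begin{itemize}
\item[(a)] $c(p)+c(p+1)\equiv0$ if $p$ is even, and $c(p)+c(p+1)\equiv-1$ if $p$ is odd.
\item[(b)] $c(p+2)-c(p)\equiv\pm1$. If $p=2j+1$ and $p+2\le s$, then $c(p)=j$, $c(p+2)=j+1$ and $0\le j\le h-1$.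
\end{itemize}
\end{lemma}

\begin{proof}
For $p=2j$ the coordinates of $p,p+1,p+2$ are $-j,\,j,\,-j-1$, and for $p=2j+1$ they are $j,\,-j-1,\,j+1$.
\end{proof}

It is convenient to move with the belt. Think of a wheel with $s$ seats, called slots, that turns by one notch per unit of time: the letter in slot $\lambda$ has coordinate $\lambda+t$ at time $t$. Without exchanges no letter ever leaves its slot.

\begin{definition}\label{def:belt}
A \emph{belt of length $s$} consists of a set of $s$ letters, a family of pairwise disjoint \emph{active pairs} $\{\lambda,\lambda+1\}\subseteq\mathbb{Z}_s$, and bijections $\lambda_0,\lambda_1,\lambda_2,\dots$ from the letters to the \emph{slots} $\mathbb{Z}_s$ such that each \emph{step} $t\to t+1$ is of one of two kinds: either $\lambda_{t+1}=\lambda_t$ (an \emph{ordinary} step), or $\{-1-t,-t\}$ is an active pair and $\lambda_{t+1}$ arises from $\lambda_t$ by interchanging the two letters in these slots (an \emph{exchange}). The \emph{row} $B(t)$ is the word of length $s$ in which the letter $X$ stands at the position with coordinate $\lambda_t(X)+t$. The belt is \emph{pure} if it has no active pair. We always assume $s\ge5$ for pure belts and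 $s\ge7$ for the others.
\end{definition}

In an active pair $\{\lambda,\lambda+1\}$ we call $\lambda$ the \emph{lower} and $\lambda+1$ the \emph{upper} slot. The step $t\to t+1$ is an \emph{opportunity} for this pair if $\lambda\equiv-1-t$; this happens once in every $s$ steps, at the moment when the two slots have coordinates $-1$ and $0$, that is, positions $2$ and $1$.

\begin{lemma}\label{lem:step}
Consider one step $t\to t+1$ of a belt.
\begin{itemize}
\item[(a)] Every letter moves by at most $2$ positions to the left or right, and the letter at position $s$ moves to position $s-1$.
\item[(b)] No two letters are adjacent in both $B(t)$ and $B(t+1)$.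
\end{itemize}
\end{lemma}

\begin{proof}
In an ordinary step every coordinate increases by $1$, so the positions move as follows: $p\to p+2$ for odd $p<s$, $s\to s-1$, $p\to p-2$ for even $p\ge4$, and $2\to1$. In an exchange, the letter at position $1$ goes from slot $-t$ to slot $-1-t$, which has coordinate $0$ at time $t+1$, so it stays at position $1$; the letter at position $2$ goes from slot $-1-t$ to slot $-t$, which has coordinate $1$ at time $t+1$, so it moves to position $3$; the other letters move as before. This proves (a). For (b), follow the letters at positions $p$ and $p+1$. For $p=1$ they go to $\{1,3\}$ in both kinds of step. For $p=2$ they go to $1,5$ or to $3,5$. For odd $p$ with $3\le p\le s-2$ they go to $p+2,\,p-1$. For even $p$ with $4\le p\le s-3$ they go to $p-2,\,p+3$. For $p=s-1$ they go to $s-3,\,s-1$. The new positions are never adjacent.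
\end{proof}

Now compare two times $t<t'=t+\Delta$. A letter in an active pair stays in that pair forever, and any other letter keeps its slot. So each letter $X$ has a \emph{drift} $\varepsilon_X\in\{-1,0,1\}$ with $\lambda_{t'}(X)\equiv\lambda_t(X)+\varepsilon_X$. The drift is $+1$ exactly when $X$ is in the lower slot of an active pair at time $t$ and in the upper slot at time $t'$, and $-1$ in the opposite situation; in a pure belt all drifts vanish. From time $t$ to time $t'$,
\begin{equation}\label{eq:drift}
\text{the coordinate of $X$ increases by }\Delta+\varepsilon_X .
\end{equation}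

\begin{lemma}\label{lem:drift}
Let $t<t'=t+\Delta$.
\begin{itemize}
\item[(a)] If $X$ and $Z$ stand at positions $p$ and $p+2$ of $B(t)$ and $\varepsilon_X=\varepsilon_Z$, then $\varepsilon_X=\varepsilon_Z=0$.
\item[(b)] If a letter has the same position in $B(t)$ and $B(t')$, then $\Delta\equiv0,\pm1$; if the belt is pure, then $s\mid\Delta$.
\item[(c)] If $B(t)$ and $B(t')$ agree at two positions $p$ and $p+2$, then $s\mid\Delta$.
\item[(d)] If $B(t)=B(t')$, then $s\mid\Delta$ and $\lambda_t=\lambda_{t'}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:coord}(b) the slots of $X$ and $Z$ at time $t$ are two consecutive residues $\mu,\mu+1$. If both drifts were $+1$, both slots would be lower slots, so $\{\mu,\mu+1\}$ and $\{\mu+1,\mu+2\}$ would be active. If both were $-1$, both would be upper slots, so $\{\mu-1,\mu\}$ and $\{\mu,\mu+1\}$ would be active. Either way two distinct active pairs would intersect.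

(b) By \eqref{eq:drift}, $\Delta\equiv-\varepsilon_X$.

(c) Both letters have drift congruent to $-\Delta$, so the drifts are equal, hence $0$ by (a).

(d) By (c), $s\mid\Delta$, and then $\varepsilon_X\equiv-\Delta\equiv0$ for every $X$.
\end{proof}

The main property of belts is that the goal set after Lemma~\ref{lem:rows} survives the exchanges. The tool is Lemma~\ref{lem:coord}(a): adjacency in a row means that the coordinate sum is $0$ or $-1$, and by \eqref{eq:drift} the coordinate sum of two letters grows by $2\Delta$ up to drifts. One pair gives one congruence, which can be satisfied by accident; three consecutive letters give two, which leave very little room.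

\begin{lemma}\label{lem:triple}
Let $1\le\Delta\le s-1$ and $t'=t+\Delta$. Suppose that $XYZ$ is a factor of $B(t)$ and that $XYZ$ or $ZYX$ is a factor of $B(t')$. Then $\varepsilon_Y\ne0$, the belt is not pure, $\Delta\in\{h,h+1\}$, and one of the following holds:
\begin{itemize}
\item[(I)] $\varepsilon_X=\varepsilon_Z=0$;
\item[(II)] $X$ and $Z$ are the two letters of one active pair, and their slots at time $t'$ are their slots at time $t$ interchanged.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\sigma_1,\sigma_2\in\{0,-1\}$ be the coordinate sums of the pairs $X,Y$ and $Y,Z$ at time $t$, and let $\sigma_1',\sigma_2'\in\{0,-1\}$ be those at time $t'$. In each row the two pairs start at positions of opposite parity, so $\{\sigma_1,\sigma_2\}=\{\sigma_1',\sigma_2'\}=\{0,-1\}$ by Lemma~\ref{lem:coord}(a). By \eqref{eq:drift},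
\begin{equation}\label{eq:sums}
\sigma_1'-\sigma_1\equiv\varepsilon_X+\varepsilon_Y+2\Delta,\qquad
\sigma_2'-\sigma_2\equiv\varepsilon_Y+\varepsilon_Z+2\Delta .
\end{equation}

Suppose first that $\sigma_1'=\sigma_1$ and $\sigma_2'=\sigma_2$. Subtracting the two congruences gives $\varepsilon_X\equiv\varepsilon_Z$, so $\varepsilon_X=\varepsilon_Z$, and both vanish by Lemma~\ref{lem:drift}(a). This is (I), and \eqref{eq:sums} gives $\varepsilon_Y\equiv-2\Delta$.

Otherwise $\sigma_1'=\sigma_2$ and $\sigma_2'=\sigma_1$. Put $\eta=\sigma_2-\sigma_1=\pm1$. The left sides of \eqref{eq:sums} are $\eta$ and $-\eta$, so $\varepsilon_X-\varepsilon_Z\equiv2\eta$. Both sides lie in $[-2,2]$ and $s\ge5$, so they are equal: $\varepsilon_X=\eta$ and $\varepsilon_Z=-\eta$. Again \eqref{eq:sums} gives $\varepsilon_Y\equiv-2\Delta$. Moreover $\lambda_t(Z)-\lambda_t(X)$ is the difference of the coordinates of $Z$ and $X$ at time $t$, which is $\sigma_2-\sigma_1=\eta$. Hence $\lambda_{t'}(X)\equiv\lambda_t(X)+\eta\equiv\lambda_t(Z)$ and $\lambda_{t'}(Z)\equiv\lambda_t(Z)-\eta\equiv\lambda_t(X)$. As $X$ has changed its slot, the two slots form an active pair. This is (II).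

In both cases $\varepsilon_Y\equiv-2\Delta$. Since $s$ is odd and $1\le\Delta\le s-1$, we have $2\Delta\not\equiv0$, so $\varepsilon_Y=\pm1$ and the belt is not pure. Finally $2\Delta\equiv\mp1$, and since $2h\equiv-1$ and $2(h+1)\equiv1$, this means $\Delta\in\{h,h+1\}$.
\end{proof}

\begin{proposition}\label{prop:recur}
Let $2\le m\le s$ and $1\le\Delta\le m-1$. Then no factor of length $m$ of $B(t)$ occurs in $B(t+\Delta)$, either directly or reversed.
\end{proposition}

\begin{proof}
For $m=2$ we have $\Delta=1$, and the claim is Lemma~\ref{lem:step}(b). For $m=3$ we have $\Delta\le2$. A recurrence would, by Lemma~\ref{lem:triple}, force the belt not to be pure, so that $s\ge7$ and $h\ge3$, and would force $\Delta\ge h$; this is impossible.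

For $m\ge4$ we have $\Delta\le s-1$, and it suffices to show that a factor $XYZV$ of $B(t)$ does not occur directly or reversed in $B(t')$ when $t'=t+\Delta$ and $1\le\Delta\le s-1$. Suppose it does. Lemma~\ref{lem:triple} applies to $XYZ$ and to $YZV$ and gives $\varepsilon_Y\neq0$, $\varepsilon_Z\ne0$ and $\Delta\le h+1$. Since $\varepsilon_Z\ne0$, the triple $XYZ$ is in case (II); since $\varepsilon_Y\neq0$, so is $YZV$. Thus the letters $X,Z$ fill one active pair, the letters $Y,V$ fill another, and both pairs have been exchanged between the times $t$ and $t'$. One of the two pairs stands at odd positions $2j+1$, $2j+3$ in $B(t)$. These letters are traveling away from positions $1$ and $2$, and we check that they cannot be back in time. By Lemma~\ref{lem:coord}(b) their coordinates at time $t$ are $j$ and $j+1$ with $0\le j\le h-1$, so the lower slot of the pair is $j-t$. An exchange of this pair occurs in a step $\rho\to\rho+1$ with $t\le\rho\le t'-1$ and $j-t\equiv-1-\rho$, that is, $\rho-t\equiv-1-j$. The least nonnegative residue of $-1-j$ is $2h-j\ge h+1$, whereas $0\le\rho-t\le\Delta-1\le h$. This is a contradiction.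
\end{proof}

\begin{remark}\label{rem:seven}
The assumption $s\ge7$ for belts with active pairs is used only for $m=3$, and it is needed there. For $s=5$, an ordinary step followed by an exchange gives $abcde$, $bdaec$, $bedca$, and $cde$ returns reversed after two rows. For $s=7$, two ordinary steps and an exchange give $abcdefg$, $bdafcge$, $dfbgaec$, $dgfebca$; here $efg$ returns reversed after three rows, as early as Proposition~\ref{prop:recur} permits.
\end{remark}

\section{Three belt lengths}\label{sec:sizes}

A row will consist of blocks of lengths $s_1,s_2,s_3$, in this order. The middle belt will be pure and the outer two will have active pairs, so we need $s_2\ge5$ and $s_1,s_3\ge7$. Pairwise coprime odd numbers with these bounds have sum at least $5+7+9=21$; this is the source of the hypothesis $k\ge21$. Because of the drifts, a single letter of an outer belt of length $s$ can return to its position after $i\equiv\pm1\pmod s$ steps, so coprimality is not enough: we also have to exclude that another length is congruent to $\pm1$. The inequality $s_3<2s_1-1$ below does this.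

\begin{lemma}\label{lem:sizes}
For every odd $E\ge21$ there are pairwise coprime odd integers $s_2<s_1<s_3$ with $s_1+s_2+s_3=E$, $s_2\ge5$, $s_1\ge7$ and $s_3<2s_1-1$.
\end{lemma}

\begin{proof}
According to its residue modulo $3$, write $E$ as $3n$, $3n+2$ or $3n-2$. Then $n$ is odd, and $E\ge21$ gives $n\ge7$, $n\geq7$, $n\ge9$ respectively. The smallest odd $n\ge7$ with $n\equiv2\pmod3$ is $11$, and the smallest odd $n\ge9$ with $n\equiv1\pmod3$ is $13$. Choose the lengths from the following table, in which the differences are $s_1-s_2$, $s_3-s_1$, $s_3-s_2$.
\begin{center}
\begin{tabular}{lllll}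
$E$ & range of $n$ & $(s_2,s_1,s_3)$ & differences & $2s_1-1-s_3$\\
\hline
$3n$ & $n\ge7$ & $(n-2,\,n,\,n+2)$ & $2,2,4$ & $n-3$\\
$3n+2$ & $n\ge7$, $n\not\equiv2\pmod 3$ & $(n-2,\,n,\,n+4)$ & $2,4,6$ & $n-5$\\
$3n+2$ & $n\ge11$, $n\equiv2\pmod 3$ & $(n-4,\,n+2,\,n+4)$ & $6,2,8$ & $n-1$\\
$3n-2$ & $n\ge9$, $n\not\equiv1\pmod 3$ & $(n-4,\,n,\,n+2)$ & $4,2,6$ & $n-3$\\
$3n-2$ & $n\ge13$, $n\equiv1\pmod 3$ & $(n-4,\,n-2,\,n+4)$ & $2,6,8$ & $n-9$
\end{tabular}
\end{center}
In each line the entries are odd and increasing, their sum is $E$, the bounds $s_2\ge5$ and $s_1\ge7$ hold at the smallest $n$, and the last column is positive. A common divisor of two entries is odd and divides their difference, so it is $1$ unless the difference is $6$ and both entries are divisible by $3$. In lines 2 to 5 the pair with difference $6$ contains $n-2$, $n-4$, $n+2$, $n-2$ respectively, and the condition on $n$ modulo $3$ shows that this number is not divisible by $3$.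
\end{proof}

From now on fix $k\ge21$, put $E=k$ if $k$ is odd and $E=k-1$ if $k$ is even, fix $s_1,s_2,s_3$ as in Lemma~\ref{lem:sizes}, and let $L=s_1s_2s_3$, an odd number.

\begin{lemma}\label{lem:arith}
\begin{itemize}
\item[(a)] If $l\in\{1,2,3\}$, $l'\in\{1,3\}$ and $l\ne l'$, then $s_l\not\equiv0,\pm1\pmod{s_{l'}}$. If $l\in\{1,3\}$, then $s_2\nmid s_l$.
\item[(b)] $s_2s_3\ge2k$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $s_l<s_{l'}$, then $2\le s_l\le s_{l'}-2$ because both numbers are odd. The only pair with $s_l>s_{l'}$ is $l=3$, $l'=1$, and there $s_1+2\le s_3\le2s_1-2$, so $2\le s_3-s_1\le s_1-2$. The last claim holds by coprimality.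

(b) We have $k\le s_1+s_2+s_3+1$, $s_1\le s_3-2$, $s_2\le s_3-4$ and $s_3\ge9$. If $s_2=5$, then $2k\le2(2s_3+4)=4s_3+8\le5s_3$. If $s_2\ge7$, then $2k\le2(3s_3-5)<7s_3\le s_2s_3$.
\end{proof}

\section{The control word}\label{sec:control}

We need a binary word in which no factor of length $4u$ recurs at distance exactly $Nu$, for a fixed $N$ and all $u\ge1$. There is only one forbidden distance for each length, so few extensions of a good word are bad, and they can be counted: a bad extension is determined by a much shorter good word.

\begin{lemma}\label{lem:control}
Let $N\ge4$ be an integer. Let $\mathcal{B}_n$ be the set of binary words $w=w_0\cdots w_{n-1}$ for which there are no integers $a\ge0$, $u\ge1$ with $a+Nu+4u\le n$ and $w_{a+j}=w_{a+Nu+j}$ for all $0\le j<4u$. Then $|\mathcal{B}_{n+1}|\ge\frac32|\mathcal{B}_n|$ for all $n\ge0$. Hence $|\mathcal{B}_n|\ge(3/2)^n$, and there is an infinite binary word all of whose prefixes lie in $\bigcup_n\mathcal{B}_n$.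
\end{lemma}

\begin{proof}
Every prefix of a word in $\bigcup_n\mathcal{B}_n$ is again in $\bigcup_n\mathcal{B}_n$. We use induction on $n$ and assume $|\mathcal{B}_{n'+1}|\ge\frac32|\mathcal{B}_{n'}|$ for all $n'<n$, so that $|\mathcal{B}_{n-e}|\le(2/3)^e|\mathcal{B}_n|$ for $0\le e\le n$. There are $2|\mathcal{B}_n|$ words $wc$ with $w\in\mathcal{B}_n$ and $c\in\{0,1\}$; call such a word bad if it is not in $\mathcal{B}_{n+1}$. In a bad word the forbidden coincidence involves the last letter, because $w\in\mathcal{B}_n$. So for some $u\ge1$ the suffix of length $4u$ equals the factor that starts $Nu$ places earlier. Since $Nu\ge4u$, that factor lies inside the prefix of length $n+1-4u$. This prefix is a prefix of $w$, so it belongs to $\mathcal{B}_{n+1-4u}$, and together with $u$ it determines $wc$. The number of bad words is therefore at most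
\[
\sum_{1\le u\le (n+1)/4}|\mathcal{B}_{n-(4u-1)}|\le|\mathcal{B}_n|\sum_{u\ge1}\Bigl(\frac23\Bigr)^{4u-1}=\frac{8/27}{1-16/81}\,|\mathcal{B}_n|=\frac{24}{65}\,|\mathcal{B}_n|<\frac12|\mathcal{B}_n|,
\]
and $|\mathcal{B}_{n+1}|\ge(2-\frac12)|\mathcal{B}_n|$. As $|\mathcal{B}_0|=1$, we get $|\mathcal{B}_n|\ge(3/2)^n$. The last claim is K\"onig's lemma: if an infinite set of finite words over a finite alphabet is closed under prefixes, then it contains all prefixes of some infinite word, which is built letter by letter so that the current prefix always has infinitely many extensions in the set.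
\end{proof}

Let $N=2s_2s_3$, and let $b=b_0b_1b_2\cdots$ be an infinite word as in Lemma~\ref{lem:control}.

\section{The word $W$}\label{sec:W}

To prescribe the exchanges of an active pair $\{\lambda,\lambda+1\}$ with $0\le\lambda<s$ on a belt of length $s$, name its two letters $P$ and $Q$ and define its \emph{state} at time $t$ to be $0$ if $P$ is in the lower slot and $1$ if $Q$ is. The step $t\to t+1$ is an opportunity for the pair exactly when $s\mid t+1+\lambda$, that is, when $\lfloor(t+\lambda)/s\rfloor$ increases. So for any binary sequence $\beta_0\beta_1\cdots$ there is a unique choice of initial state and exchanges for which the state at time $t$ is $\beta_{\lfloor(t+\lambda)/s\rfloor}$.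

Take three belts on disjoint alphabets, fixing once and for all the slots of the letters outside active pairs and the names of the letters in each pair.
\begin{itemize}
\item $B_1$ has length $s_1$ and active pairs $\{0,1\}$ and $\{2,3\}$. The \emph{parity pair} $\{0,1\}$ is exchanged at every opportunity: its state at time $t$ is $\lfloor t/s_1\rfloor \bmod 2$. The \emph{control pair} $\{2,3\}$ has state $b_{\tau(t)}$ at time $t$, where $\tau(t)=\lfloor(t+2)/s_1\rfloor$.
\item $B_2$ has length $s_2$ and is pure.
\item $B_3$ has length $s_3$ and the single active pair $\{0,1\}$, again a parity pair, with state $\lfloor t/s_3\rfloor\bmod2$ at time $t$.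
\end{itemize}
Define the \emph{blocks} $A_1(t)=\widetilde{B_1(t)}$, $A_2(t)=B_2(t)$, $A_3(t)=B_3(t)$, and let $W=R(0)R(1)R(2)\cdots$ with
\[
R(t)=A_1(t)A_2(t)A_3(t)\quad(k\text{ odd}),\qquad R(t)=z\,A_1(t)A_2(t)A_3(t)\quad(k\text{ even}),
\]
where $z$ is one extra letter. In terms of belt positions, a row for even $k$ reads
\[
z\;\big|\;s_1\;\cdots\;2\;\;1\;\big|\;1\;\;2\;\cdots\;s_2\;\big|\;1\;\;2\;\cdots\;s_3 .
\]

The layout is dictated by the shortest repeats across a boundary. If two letters on either side of a boundary both kept their positions for one step, they would form a repeat with $m=2$ and $d=k<2(k-2)$. The letters that can keep their position for one step are $z$ and, in an exchange, the letter at position $1$ of $B_1$ or $B_3$. Reversing $B_1$ puts these two positions next to the pure belt, whose letters always move, and puts the positions $s_1$ and $s_3$, whose letters always move, next to $z$. The parity pairs deal with the factors $zA_1(t)$ and $A_3(t)z$. For $k=22$, if $A_3$ returned after one revolution, then $A_3(t)z$ would give a repeat with $m=10$ and $d=9\cdot22=198<10\cdot20$; for $zA_1(t)$ the numbers would be $m=8$ and $d=7\cdot22=154<8\cdot20$. A parity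 pair makes a complete block return only after an even number of revolutions.

\begin{lemma}\label{lem:W}
\begin{itemize}
\item[(a)] Each row $R(t)$ is a permutation of the $k$ letters, and every letter moves left by at most $2$ positions from $R(t)$ to $R(t+1)$.
\item[(b)] The first letters of $A_1(t)$ and $A_1(t+1)$ are different, and so are the last letters of $A_3(t)$ and $A_3(t+1)$.
\item[(c)] If $j\in\{1,3\}$, $i\ge1$ and $A_j(t)=A_j(t+i)$, then $2s_j\mid i$.
\item[(d)] If $i\ge1$ and $A_1(t)=A_1(t+i)$, then $b_{\tau(t)}=b_{\tau(t)+i/s_1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The blocks occupy the same positions in every row. Lemma~\ref{lem:step}(a) bounds the moves in both directions, so it also covers the reversed block $A_1$.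

(b) These letters stand at the last position of their belts at time $t$ and leave it by Lemma~\ref{lem:step}(a).

(c), (d) By Lemma~\ref{lem:drift}(d), $s_j\mid i$ and all slots, hence all states, agree at the times $t$ and $t+i$. For the parity pair, $\lfloor(t+i)/s_j\rfloor=\lfloor t/s_j\rfloor+i/s_j$, so $i/s_j$ is even. For the control pair, $\tau(t+i)=\tau(t)+i/s_1$.
\end{proof}

\section{Proof of Theorem~\ref{thm:word}}\label{sec:proof}

We show that $W$ is admissible. Let $xyx'$ be a repeat in $W$ of length $m$ at distance $d$. The \emph{class} of a letter is the index $1$, $2$ or $3$ of its belt, or $z$. The maximal runs of letters of one class in $W$ are the blocks and the single letters $z$.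

\subsection*{Repeats within one class}
Suppose that all letters of $x$ have the same class. Then the same holds for $x'$, so $x$ lies in a row $R(t)$ and $x'$ in a row $R(t+\Delta)$. By Lemmas~\ref{lem:W}(a) and~\ref{lem:rows}, $\Delta\ge1$ and $d\ge\Delta(k-2)$, and it remains to see that $\Delta\ge m$. For $m=1$ this is $\Delta\geq1$. For $m\ge2$, the word $x$ is a factor of a block $A_j(t)$, so $m\le s_j$, and it occurs directly or reversed in $A_j(t+\Delta)$. Proposition~\ref{prop:recur}, whose statement is unchanged when all rows are reversed, gives $\Delta\ge m$.

\subsection*{Repeats across classes}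
Suppose that $x$ contains letters of at least two classes. Then it contains two adjacent letters of different classes. The ordered pairs of distinct classes at adjacent places of $W$ are $(1,2),(2,3),(3,1)$ for odd $k$ and $(z,1),(1,2),(2,3),(3,z)$ for even $k$. No list contains the reversal of one of its pairs, so $x'\neq\widetilde{x}$ and $x'=x$. Each pair occurs at only one place modulo $k$, so $d=ik$ with $i\ge1$. Consequently
\begin{equation}\label{eq:same}
\text{each letter of $x$ in a block $A_j(t)$ has the same position in $A_j(t+i)$.}
\end{equation}
We claim that $i\ge m$, which gives $d\ge mk$ and finishes the proof. Suppose instead that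
\[
1\le i\le m-1 .
\]

How much \eqref{eq:same} says about $i$ depends on how much of each belt $x$ sees. Let $G\subseteq\{1,2,3\}$ be the set of $j$ such that $x$ contains three consecutive letters of some block of class $j$. By \eqref{eq:same} and Lemma~\ref{lem:drift}(c),
\begin{equation}\label{eq:div}
s_j\mid i\quad\text{for all }j\in G .
\end{equation}
A block is \emph{complete} if it lies entirely in $x$. The class of a complete block belongs to $G$, and every block that lies between two letters of $x$ is complete. In particular, if $G\ne\{1,2,3\}$, then $x$ contains at most one $z$, since blocks of all three classes lie between two occurrences of $z$. We distinguish cases by $|G|$.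

\emph{Case $G=\emptyset$.} No block is complete, so $x$ meets at most two blocks, each in at most two letters, and contains at most one $z$. Hence $m\le5$ and $i\le4$. If $x$ contains a letter of the pure belt $B_2$, then $s_2\mid i$ by Lemma~\ref{lem:drift}(b), which is impossible because $1\le i\le4<s_2$. Otherwise $x$ contains adjacent letters with classes $(3,1)$, $(3,z)$ or $(z,1)$, so it contains the last letter of a block $A_3(t)$ or the first letter of a block $A_1(t)$. By Lemma~\ref{lem:drift}(b), $i\equiv0,\pm1$ modulo $s_3$ or $s_1$. Both moduli are at least $7$ and $1\le i\le4$, so $i=1$. Now \eqref{eq:same} contradicts Lemma~\ref{lem:W}(b).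

\emph{Case $G=\{l\}$.} Between two blocks of class $l$ lie blocks of the other two classes, so $x$ meets only one block of class $l$. On each side of it, $x$ meets at most the neighboring block, which is of another class, hence not complete, and contributes at most two letters. With at most one $z$, this gives $m\le s_l+5\le2s_l$. Since $s_l\mid i$ and $1\le i<2s_l$, we get $i=s_l$. If $x$ contains a letter of another belt $B_{l'}$, then Lemma~\ref{lem:drift}(b) gives $s_l\equiv0,\pm1\pmod{s_{l'}}$ if $l'\in\{1,3\}$ and $s_2\mid s_l$ if $l'=2$, contradicting Lemma~\ref{lem:arith}(a). Otherwise $x$ consists of letters of one block of class $l$ and a letter $z$ adjacent to it, so $l\in\{1,3\}$. Since $m>i=s_l$, the block is complete, and Lemma~\ref{lem:W}(c) gives $2s_l\mid s_l$, which is absurd.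

\emph{Case $G=\{l,l'\}$.} Let $j$ be the third index. By \eqref{eq:div} and coprimality, $s_ls_{l'}\mid i$, so $i\ge s_ls_{l'}$. No block of class $j$ is complete, so $x$ is contained in the $k-s_j$ letters between two consecutive blocks of class $j$ together with at most two letters from each of these blocks. Thus $m\le k-s_j+4\le s_l+s_{l'}+5$. Since $(s_l-1)(s_{l'}-1)\ge4\cdot6>6$, we have $s_l+s_{l'}+5\le s_ls_{l'}$. Hence $m\le i$, a contradiction.

\emph{Case $G=\{1,2,3\}$.} Here the length of $x$ is unbounded, and the control word takes over. By \eqref{eq:div} and coprimality, $L\mid i$, and Lemma~\ref{lem:arith}(b) gives $L\ge2ks_1$. A block of class $1$ that starts at one of the first $m-s_1+1$ places of $x$ is complete, and such blocks start once in every $k$ places. So the number $\varrho$ of complete blocks of class $1$ satisfies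
\begin{equation}\label{eq:count}
\varrho\ge\Bigl\lfloor\frac{m-s_1+1}{k}\Bigr\rfloor\ge\frac{m-s_1-k+2}{k}.
\end{equation}
Since $m>i\ge2ks_1\ge k+s_1$, we have $\varrho\ge1$, and Lemma~\ref{lem:W}(c) shows that $i$ is even. As $L$ is odd, $i=2Lu$ for some $u\ge1$, and $m\ge2Lu+1\ge4ks_1u+1$. Using $s_1+k-3<2k$ in \eqref{eq:count}, we obtain
\[
\varrho\ge4s_1u-\frac{s_1+k-3}{k}>4s_1u-2,\qquad\text{so}\qquad\varrho\ge4s_1u-1 .
\]
The complete blocks of class $1$ are $A_1(t)$ for $\varrho$ consecutive values of $t$. As $t$ runs through these values, $\tau(t)$ runs through consecutive integers and takes each value at most $s_1$ times, so it takes at least $\lceil\varrho/s_1\rceil\ge\lceil4u-1/s_1\rceil=4u$ consecutive values. For each such $t$ we have $A_1(t)=A_1(t+i)$ by \eqref{eq:same}, and $i/s_1=2s_2s_3u=Nu$, so Lemma~\ref{lem:W}(d) gives $b_{\tau(t)}=b_{\tau(t)+Nu}$. Thus a factor of length $4u$ of $b$ recurs at distance $Nu$, contrary to the choice of $b$.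

All four cases are impossible, so $i\ge m$, and Theorem~\ref{thm:word} is proved. \qed

\begin{remark}\label{rem:double}
In the last case the parity pair of $B_1$ plays a second role. Without the factor $2$ in $i=2Lu$, the estimate $L\ge2ks_1$ would guarantee only about $2u$ bits, and for windows of length $2u$ the sum in the proof of Lemma~\ref{lem:control} would be $\sum_{u\ge1}(2/3)^{2u-1}=\frac65$, which exceeds $\frac12$.
\end{remark}

\section{The threshold, the avoidable exponents, and growth}\label{sec:final}

\begin{proof}[Proof of Theorems~\ref{thm:urt} and~\ref{thm:more}(b)]
Let $k\ge4$. If $1<\alpha\le\frac{k-1}{k-2}$, then by Theorem~\ref{thm:more}(a) every infinite word over $k$ letters contains an undirected $\beta$-power with $\alpha\le\beta\le2$, so undirected $\alpha$-powers are not avoidable. In particular $\mathrm{URT}(k)\ge\frac{k-1}{k-2}$. For $k\ge21$ the word of Theorem~\ref{thm:word} contains no undirected power of exponent greater than $\frac{k-1}{k-2}$, so $\mathrm{URT}(k)\le\frac{k-1}{k-2}$. For $4\le k\le20$ the equality $\mathrm{URT}(k)=\frac{k-1}{k-2}$ is among the known results listed in the introduction. This proves Theorem~\ref{thm:urt}. Finally,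 if $\frac{k-1}{k-2}<\alpha\le2$, then by the definition of the infimum undirected $\alpha'$-powers are avoidable for some $\alpha'<\alpha$, and the same infinite word shows that undirected $\alpha$-powers are avoidable.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(c)]
Let $k\ge21$. A factor of an admissible word is admissible, so $C_{n+n'}\le C_nC_{n'}$, and $C_n\ge1$ by Theorem~\ref{thm:word}. Fekete's lemma states that if a sequence of nonnegative reals satisfies $a_{n+n'}\le a_n+a_{n'}$, then $a_n/n$ converges. Applied to $a_n=\log C_n$, it shows that $\lim C_n^{1/n}$ exists, and we may compute the limit along $n=kM$, $M\to\infty$.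

Fix $M\ge1$. As $t$ runs from $0$ to $M-1$, the index $\tau(t)$ takes exactly the values $0,1,\dots,q-1$, where $q=\lfloor(M+1)/s_1\rfloor+1\ge M/s_1$. Take any $v\in\mathcal{B}_q$, extend it arbitrarily to an infinite binary word $b$, construct $W$ from $b$ as in Section~\ref{sec:W}, and let $W_v=R(0)\cdots R(M-1)$; this word depends only on $v$. It is admissible. Indeed, the proof in Section~\ref{sec:proof} uses the choice of $b$ only in the case $G=\{1,2,3\}$, and for a repeat inside $W_v$ the blocks $A_1(t)$ and $A_1(t+i)$ used there lie in the first $M$ rows, so the bits $b_{\tau(t)}$ and $b_{\tau(t)+Nu}=b_{\tau(t+i)}$ are bits of $v$, and the contradiction is with $v\in\mathcal{B}_q$. The map $v\mapsto W_v$ is injective: each bit of $v$ is the state of the control pair at some time $t\le M-1$, and the row $R(t)$ determines the slots at time $t$, hence the state. By Lemma~\ref{lem:control},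
\[
C_{kM}\ge|\mathcal{B}_q|\ge(3/2)^{M/s_1},
\]
so $\lim C_n^{1/n}\ge(3/2)^{1/(ks_1)}\ge(3/2)^{1/k^2}>1$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{CM} James D. Currie and Lucas Mol, \emph{The undirected repetition threshold and undirected pattern avoidance}, arXiv:2006.07474 (2020).
\end{thebibliography}
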